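# The limit shape of $(k+1)$-cores grown by the $k$-Plancherel process

## 1. Growing 3-cores by hand

We draw Young diagrams with row 1 at the bottom and longer rows below shorter ones. The hook length of a cell is $1$ plus the number of cells to its right in its row (the arm) plus the number of cells above it in its column (the leg). The content of the cell in row $j$ and column $c$ is $c-j$.

A 3-core is a partition with no hook of length $3$. We grow 3-cores by the following move: choose a residue modulo 3, and add all addable cells whose content has that residue, provided there is at least one. Start at $\emptyset$. The first move gives $(1)$. The addable cells of $(1)$ have contents $1$ and $-1$, which are different residues, so there are two moves, to $(2)$ and to $(1,1)$. The addable cells of $(2)$ have contents $2$ and $-1$, which are the same residue, so they must be added together and the only move goes to $(3,1)$. In the same way $(1,1)$ moves only to $(2,1,1)$. The addable cells of $(3,1)$ have contents $3,0,-2$, so there are two moves, to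 $(4,2)$ (residue 0) and to $(3,1,1)$ (residue 1). The addable cells of $(2,1,1)$ have contents $2,0,-3$, so the moves go to $(3,1,1)$ and to $(2,2,1,1)$.

For each core record how many cells in each row have hook length at most $2$. For the cores above this gives
$$\begin{array}{c|ccccccccc}
\text{core}&\emptyset&(1)&(2)&(1,1)&(3,1)&(2,1,1)&(4,2)&(3,1,1)&(2,2,1,1)\\ \hline
\text{record}&\emptyset&1&2&11&21&111&22&211&1111
\end{array}$$
Each move raises the total of the record by one.

Now the moves receive probabilities. Let $g_\lambda$ count the ways to build $\lambda$ from $\emptyset$ through cores, the total of the record rising by one each time, where we may now pass from any core to any larger core containing it. The cells added in such a step form disjoint translates of one connected strip, and one translate has to be marked. For example, $(3,1)$ contains $(2)$ and $(1,1)$. The difference $(3,1)/(2)$ consists of two separate cells, so it has two markings; the difference $(3,1)/(1,1)$ is one horizontal domino, so it has one. As $g_{(2)}=g_{(1,1)}=1$,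 we get $g_{(3,1)}=2+1=3$, and by the mirror image $g_{(2,1,1)}=3$. Next, $(4,2)$ contains $(3,1)$ but not $(2,1,1)$, and $(4,2)/(3,1)$ is two separate cells, so $g_{(4,2)}=2\cdot3=6$. The core $(3,1,1)$ contains both $(3,1)$ and $(2,1,1)$, each with a single cell missing, so $g_{(3,1,1)}=3+3=6$. Finally $g_{(2,2,1,1)}=6$ by symmetry.

From a core $\lambda$ with record of total $n$ we move to $\mu$ with probability $g_\mu/((n+1)g_\lambda)$. The first values are
$$(1)\to(2):\ \tfrac{1}{2\cdot 1},\qquad (2)\to(3,1):\ \tfrac{3}{3\cdot1}=1,\qquad (3,1)\to(4,2):\ \tfrac6{4\cdot3}=\tfrac12,\qquad (3,1)\to(3,1,1):\ \tfrac12 .$$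
In terms of the record, a pattern shows: every odd step adds a lone part $1$, and every even step turns the lone $1$ into either a part $2$ or a pair $11$, by a fair coin. Section 3 proves that this persists for ever. Granting it, after $n=2(a+b)$ steps the record is $2^a1^{2b}$, where $a$ counts heads and $b$ counts tails. The core with this record has $a$ rows of lengths $2a+b,\,2a+b-2,\dots,b+2$ and above them $2b$ rows of lengths $b,b,\dots,2,2,1,1$ (Lemma 7 below proves this; for $a=b=1$ it is $(3,1,1)$). Its boundary runs, up to bounded error, from $(2a+b,0)$ straight to $(b,a)$ and then straight to $(0,a+2b)$. By the law of large numbers $a,b\approx n/4$, so after division by $n$ the boundary approaches the broken line through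
$$\tfrac14(3,0),\qquad \tfrac14(1,1),\qquad\tfrac14(0,3).$$
What happens when $3$ is replaced by $k+1$?

## 2. Cores, covers and the growth process for general $k$

Fix $k\ge1$ and write $m=k+1$ throughout.

**Definition (cores and bounded partitions).** A $(k+1)$-core is a partition none of whose cells has hook length $k+1$. A partition is $k$-bounded if its largest part is at most $k$. The map $\mathfrak p$ sends a core $\kappa$ to the sequence whose $j$-th entry is the number of cells in row $j$ of $\kappa$ with hook length at most $k$. It is a well-known bijection from $(k+1)$-cores to $k$-bounded partitions, and $\ell(\kappa)=|\mathfrak p(\kappa)|$.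

We often identify a core with its $k$-bounded partition. For example, for $k=3$ the core $(6,3,2,1)$ has hook lengths $9,7,5,3,2,1$ in row 1, then $5,3,1$, then $3,1$, then $1$. None equals $4$, and $\mathfrak p(6,3,2,1)=(3,2,2,1)$.

**Definition (weak order).** The core $\mu$ covers $\lambda$ weakly if $\mu$ is obtained from $\lambda$ by adding all addable cells of one fixed residue (content modulo $k+1$), with at least one such cell. Then $\ell(\mu)=\ell(\lambda)+1$. Let $f_\lambda$ be the number of saturated weak chains from $\emptyset$ to $\lambda$.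

**Definition (strong order).** The inclusion $\kappa\subset\tau$ of cores is a strong cover if $\ell(\tau)=\ell(\kappa)+1$. Then $\tau/\kappa$ is a disjoint union of translated copies of one ribbon, and a marking is a choice of one copy. Let $g_\lambda$ be the number of chains of marked strong covers from $\emptyset$ to $\lambda$.

One has $\sum_{\ell(\lambda)=n}f_\lambda g_\lambda=n!$. For $k=2$, $n=4$ the list of Section 1 gives $1\cdot6+2\cdot6+1\cdot6=24$. The $k$-Plancherel measure on cores with $\ell(\lambda)=n$ is $f_\lambda g_\lambda/n!$.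

**Definition (growth process).** $(K_n)_{n\ge0}$ is the Markov chain on cores with $K_0=\emptyset$ and, when $\mu$ covers $\lambda$ weakly and $\ell(\lambda)=n$,
$$P(K_{n+1}=\mu\mid K_n=\lambda)=\frac{g_\mu}{(n+1)g_\lambda}.$$

We shall see in Section 3 that $g_\lambda>0$ on reachable states and that these numbers sum to $1$. Then $K_n$ has the $k$-Plancherel law, by induction on $n$: summing over the $\lambda$ covered by $\mu$, $\sum_\lambda\frac{f_\lambda g_\lambda}{n!}\cdot\frac{g_\mu}{(n+1)g_\lambda}=\frac{f_\mu g_\mu}{(n+1)!}$.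

Place the diagram of $\kappa$ in the positive quadrant with row $j$ occupying $[0,\kappa_j]\times[j-1,j]$. Let $C_k(n)$ be the upper-right boundary of $K_n$, the lattice path from $(\kappa_1,0)$ to $(0,\text{number of rows})$ for $\kappa=K_n$. Let $D_m$ be the piecewise linear curve with vertices
$$v_i=\gamma\left(\tbinom i2,\tbinom{m-i+1}2\right),\qquad i=1,\dots,m,$$
with a scaling constant $\gamma>0$. The conjecture in Svante Linusson and Alperen Özdemir, "The $k$-Plancherel measure and a Finite Markov Chain", arXiv:2512.24346 (2025), says that the limit shape of $C_k(n)/n$ is $D_{k+1}$. Section 1 is the case $k=2$ with $\gamma=\frac14$. For $k=1$ the 2-cores are the staircases; all addable cells of a staircase have the same residue modulo 2, so $K_n=(n,n-1,\dots,1)$ with no randomness, and $C_1(n)/n$ tends to the segment from $(1,0)$ to $(0,1)$, which is $D_2$ with $\gamma=1$.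

**Definition (rectangles).** For $1\le i\le k$ let $R_i=((m-i)^i)$, that is, $i$ rows of length $m-i$. For a $k$-bounded $\lambda$ let $m_d(\lambda)$ be the number of parts equal to $d$ and put $A_i=\lfloor m_{m-i}(\lambda)/i\rfloor$. Removing $iA_i$ parts equal to $m-i$ for every $i$ leaves a partition $\bar\lambda$, so that
$$\lambda=\bar\lambda\cup R_1^{A_1}\cup\dots\cup R_k^{A_k}=:\bar\lambda\cup R^A .$$
Here $\bar\lambda$ lies in the finite set $I$ of $k$-bounded partitions with at most $i-1$ parts equal to $m-i$ for each $i$; this decomposition with $\bar\lambda\in I$ is unique, and $|I|=\prod_i i=k!$. Write $A_i(n)$ for these numbers when $\lambda=\mathfrak p(K_n)$.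

For $k=3$ and $\lambda=(3,2,2,2,1,1,1,1)$ we have $R_1=(3)$, $R_2=(2,2)$, $R_3=(1,1,1)$, so $A_1=A_2=A_3=1$ and $\bar\lambda=(2,1)$.

Let $\mathrm d_H$ denote Hausdorff distance.

**Theorem 1.** Let $\gamma=\binom{k+2}3^{-1}=\frac6{m(m^2-1)}$. Almost surely $A_i(n)=\gamma n+O(\sqrt{n\log n})$ for all $i$, and $\mathrm d_H(C_k(n)/n,D_{k+1})=O(\sqrt{\log n/n})$, with this $\gamma$ in $D_{k+1}$. In particular $C_k(n)/n$ converges almost surely to $D_{k+1}$, for every $k\ge1$.

So all $k$ rectangles are completed at the same rate. A stronger statement about fluctuations, Theorem 2, is in Section 10.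

## 3. $k$-Schur functions and the removal of $k$-rectangles

Let $h_r$ and $p_r$ be the complete and power sum symmetric functions, and $\Lambda_{(k)}=\mathbf Q[h_1,\dots,h_k]=\mathbf Q[p_1,\dots,p_k]$. The $k$-Schur functions $s^{(k)}_\lambda$ (at $t=1$), indexed by $k$-bounded $\lambda$, form a basis of $\Lambda_{(k)}$ with these properties.

* (K1) $h_1s^{(k)}_\lambda=\sum_\mu s^{(k)}_\mu$, over all $\mu$ covering $\lambda$ in the weak order.
* (K2) $s^{(k)}_\lambda=s_\lambda$ (the Schur function) if the largest hook length of $\lambda$ is at most $k$. In particular $s^{(k)}_{R_i}=s_{R_i}$, since the largest hook of $R_i$ is $(m-i)+i-1=k$.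
* (K3) $s_{R_i}s^{(k)}_\lambda=s^{(k)}_{\lambda\cup R_i}$.
* (K4) $s_\lambda^{(k)}$ is the weight generating function of strong marked tableaux of shape $\lambda$. So the coefficient of $x_1\cdots x_n$ in it, with $n=|\lambda|$, is $g_\lambda$.

(K1)–(K3) are due to Lapointe–Morse, *A k-tableau characterization of k-Schur functions*, Adv. Math. 213 (2007); for (K3) see also *Quantum cohomology and the k-Schur basis*, Trans. AMS 360 (2008). (K4) is due to Lam–Lapointe–Morse–Shimozono, *Affine insertion and Pieri rules for the affine Grassmannian*, Mem. AMS 208 (2010), no. 977. See also the monograph *k-Schur Functions and Affine Schubert Calculus* (Fields Inst. Monogr. 33, 2014). The definitions agree: Lapointe–Morse define $s^{(k)}_\lambda$ by $h_\mu=\sum_\lambda K^{(k)}_{\lambda\mu}s^{(k)}_\lambda$ for $k$-bounded $\mu$, where $K^{(k)}$ is the unitriangular matrix counting weak tableaux; affine insertion shows that the strong generating functions satisfy the same equations, and $K^{(k)}$ is invertible.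

From here on $s_\lambda$ means $s^{(k)}_\lambda$, viewed as a polynomial in real variables $p_1,\dots,p_k$. By (K3), for $k=2$ every $s_\lambda$ is $s_1^{\epsilon}s_{2}^{A_1}s_{11}^{A_2}$ with $\epsilon\in\{0,1\}$; for instance $s_{21}=s_2s_1$, which agrees with (K1) because $(2)$ has a single weak cover.

Let $x_0=(1,0,\dots,0)$, the point $p_1=1$, $p_2=\dots=p_k=0$, which we call the exponential point.

**Lemma 3.** For $|\lambda|=n$ we have $s_\lambda(x_0)=g_\lambda/n!$. The transition probabilities are $s_\mu(x_0)/s_\lambda(x_0)$, and they sum to $1$. Moreover $s_\lambda(x_0)>0$ for every reachable $\lambda$, for its reduction $\bar\lambda$, for every weak cover of $\bar\lambda$, and for every $R_i$.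

*Proof.* Expand $s_\lambda=\sum_{|\nu|=n}c_\nu p_\nu$. The coefficient of $x_1\cdots x_n$ in $p_\nu$ is $0$ unless $\nu=1^n$, when it is $n!$. So (K4) gives $g_\lambda=n!\,c_{1^n}$, while evaluating at $x_0$ leaves exactly $c_{1^n}$. Hence $\frac{g_\mu}{(n+1)g_\lambda}=\frac{g_\mu/(n+1)!}{g_\lambda/n!}=\frac{s_\mu(x_0)}{s_\lambda(x_0)}$ whenever $g_\lambda>0$. Since $h_1=p_1$ equals $1$ at $x_0$, (K1) says that these ratios sum to $1$.

If $\mu$ covers $\lambda$ weakly, then $\lambda\subset\mu$ and $\ell(\mu)=\ell(\lambda)+1$, so this is also a strong cover, with at least one marking. Hence $g_\mu\ge g_\lambda$. As $g_\emptyset=1$, we get $g>0$ on all states reachable from $\emptyset$. By (K2), $s_{R_i}(x_0)=f^{R_i}/|R_i|!>0$, where $f^{R_i}$ is the number of standard Young tableaux of shape $R_i$. By (K3), $s_\lambda(x_0)=s_{\bar\lambda}(x_0)\prod_is_{R_i}(x_0)^{A_i}$, so $s_{\bar\lambda}(x_0)>0$ for reachable $\lambda$. Then $g_\mu\ge g_{\bar\lambda}>0$ for every weak cover $\mu$ of $\bar\lambda$. $\square$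

Only finitely many functions $s_{\bar\lambda}$, $s_\mu$ ($\mu$ a weak cover of some $\bar\lambda$) and $s_{R_i}$ occur in the last sentence of Lemma 3. So there is one neighborhood of $x_0$ on which all of them are positive, and on it all $\psi_\lambda=\log s_\lambda$, for $\lambda$ reachable, are smooth. "Near $x_0$" refers to such a neighborhood.

**Lemma 4 (additivity).** For reachable $\lambda=\bar\lambda\cup R^A$ we have $\psi_\lambda=\psi_{\bar\lambda}+\sum_iA_i\psi_{R_i}$. The weak covers of $\lambda$ are exactly the $\mu\cup R^A$ with $\mu$ a weak cover of $\bar\lambda$, and $\psi_{\mu\cup R^A}-\psi_\lambda=\psi_\mu-\psi_{\bar\lambda}$.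

*Proof.* The first claim is the logarithm of (K3). Next multiply (K1) for $\bar\lambda$ by $\prod_is_{R_i}^{A_i}$ and use (K3): $h_1s_\lambda=\sum_\mu s_{\mu\cup R^A}$, over the covers $\mu$ of $\bar\lambda$. But (K1) for $\lambda$ says $h_1s_\lambda=\sum_\nu s_\nu$ over the covers $\nu$ of $\lambda$. The map $\mu\mapsto\mu\cup R^A$ is injective and the $s_\nu$ are linearly independent, so the two index sets agree. The last claim follows from $\psi_{\mu\cup R^A}=\psi_\mu+\sum_iA_i\psi_{R_i}$. $\square$

Two consequences will be used all the time. The transition probability $\lambda\to\mu\cup R^A$ is $s_\mu(x_0)/s_{\bar\lambda}(x_0)$, so $\overline{K_n}$ is itself a Markov chain on the finite set $I$. And only finitely many increment functions $\psi_{K_{n+1}}-\psi_{K_n}$ occur along the whole process. For $k=2$ we have $I=\{\emptyset,(1)\}$; from $\emptyset$ the chain goes to $(1)$, and from $(1)$ to $R_1$ or $R_2$ with probability $\frac12$ each. This proves the coin-flip pattern of Section 1.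

## 4. The six-state chain of 4-cores

Lemma 4 suggests an obvious plan: find the stationary law $\pi$ of the chain on $I$; the ergodic theorem then gives $\lim A_i(n)/n$ as the $\pi$-average probability of completing an $R_i$. Let us carry it out for $k=3$, where $I=\{\emptyset,1,2,11,21,211\}$.

By (K2) the values at $x_0$ are $f^\lambda/n!$ when all hooks are at most $3$: they are $1,1,\frac12,\frac12,\frac13$ for $\emptyset,1,2,11,21$, and $\frac16,\frac1{12},\frac16$ for $R_1=3$, $R_2=22$, $R_3=111$. The addable cells of the core $(2,1)$ have contents $2,0,-2$, so its covers are $(2,2)$ (residue 0) and $(3,1,1)$ (residue 2), the latter having $\mathfrak p(3,1,1)=211$. So $s_{211}(x_0)=\frac13-\frac1{12}=\frac14$ by (K1). The addable cells of $(3,1,1)$ have contents $3,0,-3$, with distinct residues modulo 4, so its covers are $(4,1,1),(3,2,1),(3,1,1,1)$. Counting hooks, these correspond to $311=11\cup R_1$, $221=1\cup R_2$, $2111=2\cup R_3$, and (K3) gives the value $\frac1{12}$ to each. So the chain on $I$ is: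
$$\begin{aligned}
&\emptyset\to1\ (1);\qquad 1\to2,\ 11\ (\tfrac12,\tfrac12);\qquad 2\to\emptyset\text{ via }R_1\ (\tfrac13),\ 21\ (\tfrac23);\\
&11\to\emptyset\text{ via }R_3\ (\tfrac13),\ 21\ (\tfrac23);\qquad 21\to\emptyset\text{ via }R_2\ (\tfrac14),\ 211\ (\tfrac34);\\
&211\to11\text{ via }R_1\ (\tfrac13),\ 1\text{ via }R_2\ (\tfrac13),\ 2\text{ via }R_3\ (\tfrac13).
\end{aligned}$$
It is irreducible, and $\pi=\frac1{20}(3,4,3,3,4,3)$ on $(\emptyset,1,2,11,21,211)$ is stationary. For example the mass flowing into $\emptyset$ is $\frac1{20}(1+1+1)$ and into $1$ is $\frac1{20}(3+1)$; into $2$ it is $\frac1{20}(2+1)$, likewise into $11$; into $21$ it is $\frac1{20}(2+2)$; into $211$ it is $\frac1{20}\cdot3$. The rates of completing $R_1,R_2,R_3$ are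
$$\tfrac1{20}(1+1),\qquad\tfrac1{20}(1+1),\qquad\tfrac1{20}(1+1),$$
all equal to $\frac1{10}=\binom53^{-1}$, as Theorem 1 predicts.

For general $k$ this plan needs the values of $k!$ functions at $x_0$, and then the stationary vector of a $k!\times k!$ matrix. Facts (K1)–(K4) supply neither in closed form, and already here $\pi$ is not uniform, so the equality of the rates comes out of arithmetic with no visible reason. This is where the plan stops.

But we do not need $\pi$; we need only the $k$ numbers $\lim A_i(n)/n$. One linear equation for them is free: the size of $K_n$ is $n$, and $|R_i|=i(m-i)$, so $\sum_ii(m-i)A_i(n)=n+O(1)$. If we had $k-1$ further quantities that add up over rectangles as size does, and whose growth we knew, we could solve for the $A_i$. By Lemma 4, every derivative of $\psi_\lambda$ at $x_0$ adds up over rectangles. And (K1), read as an identity between functions and not only at the point $x_0$, tells us how first derivatives grow.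

## 5. Martingales from derivatives of the Pieri identity

Write $\partial_a=\partial/\partial p_a$ and
$$u_a(\lambda)=\partial_a\psi_\lambda(x_0),\qquad v_{ab}(\lambda)=\partial_a\partial_b\psi_\lambda(x_0),\qquad w_a(i)=u_a(R_i).$$
In this section and later, $O(1)$ denotes a quantity bounded by a deterministic constant depending only on $k$.

**Lemma 5.** Let $\Delta$ denote the increment from $K_n$ to $K_{n+1}$. All increments of $u_a(K_n)$ and $v_{ab}(K_n)$ are $O(1)$, and
$$E[\Delta u_a\mid K_n]=\delta_{1a},\qquad E[\Delta u_a\,\Delta u_b\mid K_n]=-E[\Delta v_{ab}\mid K_n].\tag{1}$$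
Hence $M_a(n)=u_a(K_n)-n\delta_{1a}$ is a martingale with bounded increments, $M_a(0)=0$, and
$$\sum_{i=1}^kw_a(i)A_i(n)=n\delta_{1a}+M_a(n)-u_a(\overline{K_n}),\qquad u_a(\overline{K_n})=O(1).\tag{2}$$
Moreover $u_1(\lambda)=|\lambda|$, so $M_1\equiv0$ and $w_1(i)=i(m-i)$.

*Proof.* Boundedness is the finiteness of the set of increment functions (Lemma 4). Since $h_1=p_1$, dividing (K1) by $s_\lambda$ gives, near $x_0$,
$$p_1=\sum_\mu e^{\psi_\mu-\psi_\lambda}.$$
At $x_0$ the terms on the right are the transition probabilities $P(\mu)$ from $\lambda$. Applying $\partial_a$ at $x_0$ gives $\delta_{1a}=\sum_\mu P(\mu)\,\partial_a(\psi_\mu-\psi_\lambda)(x_0)$, the first formula of (1). Applying $\partial_a\partial_b$ at $x_0$ gives $0=\sum_\mu P(\mu)\big[\Delta v_{ab}+\Delta u_a\Delta u_b\big]$, the second. So $M_a$ is a martingale, and $M_a(0)=0$ since $s_\emptyset=1$. Lemma 4 gives $u_a(K_n)=u_a(\overline{K_n})+\sum_iA_i(n)w_a(i)$, which is (2); the term $u_a(\overline{K_n})$ takes finitely many values.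

Finally, $s_\lambda$ is homogeneous of degree $|\lambda|$ when $p_a$ has degree $a$, so Euler's identity reads $\sum_aa\,p_a\partial_as_\lambda=|\lambda|s_\lambda$. At $x_0$ only $a=1$ survives, so $u_1(\lambda)=|\lambda|$. $\square$

For $k=3$ the rectangles are $s_3=\frac16(p_1^3+3p_1p_2+2p_3)$, $s_{111}=\frac16(p_1^3-3p_1p_2+2p_3)$ and $s_{22}=h_2^2-h_1h_3=\frac14(p_1^2+p_2)^2-\frac16p_1(p_1^3+3p_1p_2+2p_3)$, with values $\frac16,\frac16,\frac1{12}$ at $x_0$. Differentiating,
$$w_1=(3,4,3),\qquad w_2=(3,0,-3),\qquad w_3=(2,-4,2).$$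
A martingale with bounded increments is $o(n)$ almost surely, so (2) says
$$3A_1+4A_2+3A_3=n+O(1),\qquad 3A_1-3A_3=o(n),\qquad 2A_1-4A_2+2A_3=o(n),$$
and hence $A_i(n)/n\to\frac1{10}$ for all $i$. No stationary law was needed. The reason for equal rates is also visible now: $w_2$ and $w_3$ each sum to $0$, so $A_1=A_2=A_3$ solves the last two equations, and the three vectors are independent, so it is the only solution. This must be shown for all $k$.

**Proposition 6.** (i) $\sum_{i=1}^kw_a(i)=\binom{k+2}3\delta_{1a}$ for $1\le a\le k$. (ii) The matrix $(w_a(i))_{1\le a,i\le k}$ is invertible.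

## 6. Rectangular Schur functions as Toeplitz minors

For Proposition 6 we need the derivatives of all $\log s_{R_i}$ at once. The $s_{R_i}$ are minors of a single matrix, and a triangular factorization of that matrix turns their logarithmic derivatives into diagonal entries.

**Step 1: an $\mathfrak{sl}_2$-triple.** This fixes notation. Let $\epsilon_1,\dots,\epsilon_m$ be the standard basis of $V=\mathbf R^m$, let $\epsilon_0=\epsilon_{m+1}=0$, and set
$$E\epsilon_j=\epsilon_{j-1},\qquad H\epsilon_j=(m+1-2j)\epsilon_j,\qquad F\epsilon_j=j(m-j)\epsilon_{j+1}.$$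
Then $EF\epsilon_j=j(m-j)\epsilon_j$ and $FE\epsilon_j=(j-1)(m-j+1)\epsilon_j$, with difference $(m+1-2j)\epsilon_j$, so $[E,F]=H$. Since $E$ lowers $j$ by one and $F$ raises it by one, $[H,E]=2E$ and $[H,F]=-2F$.

**Step 2: the matrix and its minors.** We realize every $s_{R_i}$ as a minor. Let
$$g(p)=\exp\Big(\sum_{a=1}^kp_aE^a/a\Big)=\sum_{r=0}^kh_rE^r .$$
The second equality holds because $\exp(\sum_ap_az^a/a)=\sum_rh_rz^r$ and $E^m=0$. So $g$ is the upper triangular Toeplitz matrix with entries $g_{ij}=h_{j-i}$. Its minor on rows $1,\dots,i$ and the last $i$ columns is $\det(h_{m-i+c-r})_{r,c\le i}$, which by Jacobi–Trudi is $s_{R_i}$. Call it $\tau_i$ for $1\le i\le k$, and put $\tau_0=1$, $\tau_m=\det g=1$. For $m=3$,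
$$g=\begin{pmatrix}1&h_1&h_2\\0&1&h_1\\0&0&1\end{pmatrix},\qquad\tau_1=h_2=s_2,\qquad\tau_2=h_1^2-h_2=s_{11}.$$

**Step 3: Gauss factorization.** The purpose is to have the ratios $\tau_l/\tau_{l-1}$ as diagonal factors. Let $w\epsilon_j=\epsilon_{m+1-j}$. Multiplying by $w$ on the right reverses the columns, so the $i$-th leading principal minor of $gw$ is $\pm\tau_i$, which is nonzero near $x_0$. Recall that an invertible matrix with nonzero leading principal minors is, in exactly one way, a product $NDN_+$ with $N$ lower unipotent, $D$ diagonal and $N_+$ upper unipotent; the factors are rational functions of the entries with no poles as long as these minors do not vanish, and $D_1\cdots D_i$ is the $i$-th leading principal minor. So near $x_0$ we have smooth factors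
$$gw=NDN_+,\qquad|D_l|=\tau_l/\tau_{l-1}.$$

**Step 4: derivatives.** Put $L=N^{-1}EN$. All powers of $E$ commute, so $\partial_a(gw)=\frac1aE^agw$. Inserting $gw=N\cdot DN_+$, then multiplying by $N^{-1}$ on the left and by $(DN_+)^{-1}$ on the right,
$$\tfrac1aL^a=N^{-1}\partial_aN+\partial_a(DN_+)\,(DN_+)^{-1}.$$
The first term is strictly lower triangular; the second is upper triangular with diagonal $\partial_a\log|D_l|$. Write $X_{<0}$ for the strictly lower triangular part of $X$. Comparing parts, and using $\partial_b(N^{-1}E^aN)=[N^{-1}E^aN,\,N^{-1}\partial_bN]$, we obtain near $x_0$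
$$\partial_a\log\frac{\tau_l}{\tau_{l-1}}=\tfrac1a(L^a)_{ll},\qquad N^{-1}\partial_bN=\tfrac1b(L^b)_{<0},\qquad\partial_bL^a=\tfrac1b\big[L^a,(L^b)_{<0}\big].\tag{3}$$

**Step 5: the sum over rectangles.** Since $\log\tau_i=\sum_{l\le i}\log|D_l|$, summing over $i=1,\dots,m-1$ gives $\sum_i\log\tau_i=\sum_l(m-l)\log|D_l|$. Here $m-l$ differs from $\frac12H_{ll}=\frac{m+1}2-l$ by a constant, and $\sum_l\log|D_l|=\log\tau_m=0$, so we may replace $m-l$ by $\frac12H_{ll}$. Applying $\partial_a$ and (3), near $x_0$,
$$\sum_{i=1}^k\partial_a\log\tau_i=\tfrac1{2a}\operatorname{tr}(HL^a).\tag{4}$$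

## 7. The principal $\mathfrak{sl}_2$ at the exponential point

Now evaluate at $x_0$. There $g=\exp E$, and the triple of Step 1 lets us find $N$ exactly.

**Step 1: $N=\exp F$ at $x_0$.** We use a polynomial model of $V$. Identify $\epsilon_j$ with $X^{m-j}Y^{j-1}/(j-1)!$, so $V$ becomes the space of homogeneous polynomials of degree $k$ in $X,Y$. Then $E=X\partial_Y$ and $F=Y\partial_X$: indeed $X\partial_Y\epsilon_j=X^{m-j+1}Y^{j-2}/(j-2)!=\epsilon_{j-1}$ (and $0$ for $j=1$), and $Y\partial_X\epsilon_j=(m-j)X^{m-j-1}Y^j/(j-1)!=j(m-j)\epsilon_{j+1}$. By Taylor's formula $e^E$ is the substitution $Y\mapsto Y+X$ and $e^{-F}$ is the substitution $X\mapsto X-Y$. Now $w\epsilon_j=\epsilon_{m+1-j}$ is a multiple of $X^{j-1}Y^{m-j}$, so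
$$e^{E}w\epsilon_j\ \propto\ X^{j-1}(X+Y)^{m-j},\qquad e^{-F}e^Ew\epsilon_j\ \propto\ (X-Y)^{j-1}X^{m-j}.$$
The last polynomial has degree at most $j-1$ in $Y$, so it lies in the span of $\epsilon_1,\dots,\epsilon_j$. Thus $e^{-F}gw$ is an invertible upper triangular matrix $U$, and $gw=e^FU$ with $e^F$ lower unipotent. By uniqueness of the Gauss factorization $N=e^F$ at $x_0$. Hence
$$L^a=e^{-F}E^ae^F=e^{-\operatorname{ad}F}(E^a)\qquad\text{at }x_0.\tag{5}$$
For $a=1$: $[F,E]=-H$, $[F,[F,E]]=-[F,H]=-2F$ and the next bracket vanishes, so $L=E+H-F$.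

**Step 2: the spaces $V_a$.** We organize the matrices $L^a$ by $\mathfrak{sl}_2$. Recall the textbook fact: if in a finite-dimensional $\mathfrak{sl}_2$-module a vector $v\ne0$ satisfies $Ev=0$ and $Hv=dv$, then $d$ is a nonnegative integer, $F^rv\neq0$ for $0\le r\le d$, and $F^{d+1}v=0$. Apply it to $\operatorname{End}(V)$ with the action $\operatorname{ad}$. For $0\le a\le k=m-1$ we have $E^a\ne0$, $[E,E^a]=0$ and $[H,E^a]=2aE^a$. Let $V_a$ be the span of $(\operatorname{ad}F)^rE^a$, $0\le r\le2a$; these are nonzero, the $r$-th one has $H$-weight $2a-2r$, and $(\operatorname{ad}F)^{2a+1}E^a=0$. In particular $V_0$ is spanned by the identity, $H=-[F,E]\in V_1$, and by (5) $L^a\in V_a$ at $x_0$.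

**Step 3: orthogonality.** We show that $\operatorname{tr}(XY)=0$ for $X\in V_a$, $Y\in V_b$, $a\ne b$. The trace form is invariant: $\operatorname{tr}([Z,X]Y)=-\operatorname{tr}(X[Z,Y])$. Also, if $[H,Z]=cZ$ with $c\ne0$, then $\operatorname{tr}Z=\frac1c\operatorname{tr}[H,Z]=0$. By symmetry let $a>b$. The product $E^a\cdot(\operatorname{ad}F)^sE^b$ has weight $2a+2b-2s$, so its trace vanishes unless $s=a+b$; but then $s>2b$ and $(\operatorname{ad}F)^sE^b=0$. So $\operatorname{tr}(E^aY)=0$ for all $Y\in V_b$. By invariance $\operatorname{tr}\big((\operatorname{ad}F)^rE^a\cdot Y\big)=(-1)^r\operatorname{tr}\big(E^a(\operatorname{ad}F)^rY\big)=0$, because $V_b$ is stable under $\operatorname{ad}F$.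

**Step 4: proof of Proposition 6(i).** By (4), $\sum_iw_a(i)=\frac1{2a}\operatorname{tr}(HL^a)$ at $x_0$. For $a\ge2$ this is $0$, since $H\in V_1$ and $L^a\in V_a$. For $a=1$ it is
$$\tfrac12\operatorname{tr}\big(H(E+H-F)\big)=\tfrac12\operatorname{tr}H^2=\tfrac12\sum_{j=1}^m(m+1-2j)^2=\frac{m(m^2-1)}6=\binom{m+1}3=\binom{k+2}3 .$$

**Step 5: proof of Proposition 6(ii).** For a matrix $X$ let $X_d$ be the part on the $d$-th superdiagonal, which is the part of $H$-weight $2d$ (negative $d$ means below the diagonal). At $x_0$ put $\delta_a(l)=\frac1a(L^a)_{ll}$ for $1\le a\le k$, and $\delta_0\equiv1$. With $\langle f,g\rangle=\sum_{l=1}^mf(l)g(l)$ we claim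
$$\langle\delta_a,\delta_b\rangle=0\ (a\ne b),\qquad\delta_a\ne0\qquad(0\le a,b\le k).\tag{6}$$
Indeed, by (5), $(L^a)_0=\frac{(-1)^a}{a!}(\operatorname{ad}F)^aE^a$, which is a nonzero element of $V_a$ by Step 2; and $\langle\delta_a,\delta_b\rangle$ is a multiple of the trace of the product of diagonal matrices in $V_a$ and $V_b$ (the identity if the index is $0$), so Step 3 applies. Thus $\delta_0,\dots,\delta_k$ is an orthogonal basis of $\mathbf R^m$.

By (3) and $\log\tau_i=\sum_{l\le i}\log(\tau_l/\tau_{l-1})$ we have $w_a(i)=\sum_{l\le i}\delta_a(l)$. Suppose $\sum_{a=1}^kc_aw_a(i)=0$ for $i=1,\dots,k$. Taking differences in $i$ gives $\sum_ac_a\delta_a(l)=0$ for $l\le k$. It also holds for $l=m$, because $\langle\delta_a,\delta_0\rangle=0$ means that each $\delta_a$ with $a\ge1$ sums to zero. Independence of the $\delta_a$ forces all $c_a=0$. $\square$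

For $m=4$ the vectors $w_a$ of Section 5 give $\delta_1=(3,1,-1,-3)$, $\delta_2=(3,-3,-3,3)$, $\delta_3=(2,-6,6,-2)$, and one sees the orthogonality directly.

## 8. The growth rate of every rectangle count

Let $\gamma=\binom{k+2}3^{-1}$. Subtracting $\gamma n\sum_iw_a(i)=n\delta_{1a}$ (Proposition 6(i)) from (2),
$$\sum_{i=1}^kw_a(i)\,(A_i(n)-\gamma n)=M_a(n)+O(1),\qquad1\le a\le k.\tag{7}$$
Let $c_0>0$ bound the increments of all $M_a$. The Azuma–Hoeffding inequality says $P(|M_a(n)|\ge t)\le2e^{-t^2/(2c_0^2n)}$. With $t=2c_0\sqrt{n\log n}$ the right side is $2n^{-2}$, so by Borel–Cantelli $M_a(n)=O(\sqrt{n\log n})$ almost surely. Solving (7) for $A_i(n)-\gamma n$ by Proposition 6(ii), we get $A_i(n)=\gamma n+O(\sqrt{n\log n})$ almost surely, for every $i$. This is the first claim of Theorem 1.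

## 9. Reading the boundary of a core from its rectangle counts

It remains to turn the numbers $A_i$ into a curve. The core can be recovered from $\mathfrak p(\kappa)$ by an exact recursion.

**Lemma 7.** Let $\kappa$ be an $m$-core and $\lambda=\mathfrak p(\kappa)$.

(a) $\lambda_j\ge1$ for every nonempty row $j$ of $\kappa$.

(b) If $\lambda_j\ge1$, then $\kappa_j=\lambda_j+\kappa_{j+m-\lambda_j}$.

(c) $0\le\kappa_j-\kappa_{j+1}\le k$ for all $j$.

*Proof.* (a) We show that the last cell of row $j$ has hook length at most $k$. If not, then since its arm is $0$, its leg is some $r\ge k$. The rows $j,\dots,j+r$ all contain column $\kappa_j$, so all have length exactly $\kappa_j$, and the column ends at row $j+r$. The last cell of row $j+r-k$ then has arm $0$ and leg $k$, hence hook length $k+1$, a contradiction.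

(b) Let $b=\kappa_j-\lambda_j$. Hook lengths strictly decrease along a row, so the $\lambda_j$ cells of row $j$ with hook at most $k$ are the last ones. Cells $(j,1),\dots,(j,b)$ have hook greater than $k$, hence at least $m+1$ because $m=k+1$ is forbidden. Let $\kappa'_c$ be the height of column $c$. The hook of $(j,b+1)$ is $\lambda_j+\kappa'_{b+1}-j\le k$, so $\kappa'_{b+1}<j+m-\lambda_j$, that is, $\kappa_{j+m-\lambda_j}\le b$. If $b\ge1$, the hook of $(j,b)$ is $\lambda_j+1+\kappa'_b-j\ge m+1$, so $\kappa'_b\ge j+m-\lambda_j$, that is, $\kappa_{j+m-\lambda_j}\ge b$. If $b=0$ this last inequality is trivial.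

(c) If row $j$ is empty this is clear. Otherwise $m-\lambda_j\ge1$ and (a), (b) give $\kappa_j\le\lambda_j+\kappa_{j+1}\le k+\kappa_{j+1}$. $\square$

For $k=3$ and $\lambda=(3,2,2,1)$ the recursion gives, from the top, $\kappa_4=1+\kappa_7=1$, $\kappa_3=2+\kappa_5=2$, $\kappa_2=2+\kappa_4=3$, $\kappa_1=3+\kappa_2=6$, the core of Section 2. For $k=2$ and $\lambda=2^a1^{2b}$ it gives the rows claimed in Section 1.

**Lemma 8.** There is a constant $c_k$ depending only on $k$ such that $C_k(n)$ is within Hausdorff distance $c_k$ of the polygonal line $Q_n$ with vertices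
$$z_i=\Big(\sum_{j>i}(m-j)A_j(n),\ \sum_{j\le i}jA_j(n)\Big),\qquad i=0,\dots,k.$$

*Proof.* For $n=0$ both sets are the origin, so let $n\ge1$, $\kappa=K_n$, $\lambda=\mathfrak p(\kappa)$. By Lemma 7(a), $\kappa$ and $\lambda$ have the same number of rows.

**Step 1: straight blocks.** We show that $\kappa_j$ is nearly linear in $j$ as long as $\lambda_j$ is constant. Block $i$ consists of the rows with $\lambda_j=m-i$. It has $N_i=iA_i+r_i$ rows, $0\le r_i<i$. Put $y_i=\sum_{j\le i}N_j$, so block $i$ is rows $y_{i-1}+1,\dots,y_i$, and $y_k$ is the number of rows. Inside block $i$ Lemma 7(b) reads $\kappa_r=(m-i)+\kappa_{r+i}$.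

Let $j=y_{i-1}+1+s$ with $0\le s\le N_i$, and apply this $t=\lceil(N_i-s)/i\rceil$ times, starting at $r=j$. If $t\ge1$, then $(t-1)i<N_i-s$, so the last starting row satisfies $j+(t-1)i<y_i+1$; hence all steps start inside block $i$, and the final row $j'=j+ti$ satisfies $y_i+1\le j'\le y_i+i$. If $t=0$, then $s=N_i$ and $j'=j=y_i+1$. So $\kappa_j=(m-i)t+\kappa_{j'}$. By Lemma 7(c), $|\kappa_{j'}-\kappa_{y_i+1}|\le k(i-1)$, and $(m-i)|t-(N_i-s)/i|\le k$. Hence
$$\Big|\kappa_j-\kappa_{y_i+1}-\tfrac{m-i}i(N_i-s)\Big|\le k+k(i-1)\le k^2.\tag{8}$$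

**Step 2: comparison with a polygon through points of the boundary.** Let $P_j=(\kappa_j,j-1)$ for $1\le j\le y_k+1$; these points lie on $C_k(n)$. Let $\tilde Q$ be the polygonal line with vertices $P_{y_i+1}=(\kappa_{y_i+1},y_i)$, $0\le i\le k$; a block with $N_i=0$ gives a degenerate segment. We bound $\mathrm d_H(C_k(n),\tilde Q)$ by going through the points $P_j$.

The path $C_k(n)$ consists of the vertical unit segments from $P_j$ to $(\kappa_j,j)$ and the horizontal segments from $(\kappa_j,j)$ to $P_{j+1}$, of length at most $k$ by Lemma 7(c). So each of its points is within $k$ of some $P_j$.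

Each $P_j$ is close to $\tilde Q$. Write $j=y_{i-1}+1+s$ with $N_i\ge1$ and $0\le s\le N_i$. The point of the $i$-th segment at height $j-1=y_{i-1}+s$ has $x$-coordinate $\kappa_{y_i+1}+\frac{N_i-s}{N_i}(\kappa_{y_{i-1}+1}-\kappa_{y_i+1})$. By (8) at $s=0$ the bracket is within $k^2$ of $\frac{m-i}iN_i$, so this coordinate is within $k^2$ of $\kappa_{y_i+1}+\frac{m-i}i(N_i-s)$, and by (8) within $2k^2$ of $\kappa_j$.

Each point of $\tilde Q$ is close to some $P_j$. A degenerate segment is itself one of the $P_j$. On a segment with $N_i\ge1$, (8) at $s=0$ shows that the $x$-coordinate changes by at most $\frac{m-i}i+\frac{k^2}{N_i}\le k+k^2$ per unit of height. The endpoints have integer heights, so each point is within $1+k+k^2$ of a point of integer height on the same segment, and by the previous paragraph that point is within $2k^2$ of some $P_j$.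

So $\mathrm d_H(C_k(n),\tilde Q)$ is bounded in terms of $k$.

**Step 3: from $\tilde Q$ to $Q_n$.** We compare vertices. Since $\kappa_{y_k+1}=0$, summing (8) at $s=0$ over the blocks with index greater than $i$ shows that $\kappa_{y_i+1}$ is within $k\cdot k^2$ of $\sum_{j>i}\frac{m-j}jN_j$; since $N_j=jA_j+r_j$ with $0\le r_j<j$, this sum differs from $\sum_{j>i}(m-j)A_j$ by at most $k\cdot k$. Likewise $y_i$ differs from $\sum_{j\le i}jA_j$ by at most $\sum_{j\le k}j$. So corresponding vertices of $\tilde Q$ and $Q_n$ are within a constant depending only on $k$. If corresponding vertices of two polygonal lines are within $\eta$, then by linear interpolation the lines are within Hausdorff distance $\eta$. $\square$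

**End of the proof of Theorem 1.** Insert $A_j(n)=\gamma n+O(\sqrt{n\log n})$. Since $\sum_{j=i+1}^{m-1}(m-j)=\binom{m-i}2$ and $\sum_{j\le i}j=\binom{i+1}2$,
$$\frac{z_i}n=\gamma\left(\tbinom{m-i}2,\tbinom{i+1}2\right)+O(\sqrt{\log n/n})\quad\text{a.s.}$$
The main term is $v_{m-i}$, and $m-i$ runs through $m,\dots,1$ as $i$ runs through $0,\dots,k$. By interpolation and Lemma 8, $\mathrm d_H(C_k(n)/n,D_{k+1})=O(\sqrt{\log n/n})$ almost surely. $\blacksquare$

## 10. Fluctuations in discrete Chebyshev coordinates

The second formula in (1) has not been used yet. It gives the variance of the martingales, and with it the fluctuations. For $k=2$ we know them: $A_1-A_2$ is a simple random walk with about $n/2$ steps.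

**Definition (the coordinates).** Put $B_l(n)=\sum_{i\ge l}A_i(n)$ for $1\le l\le m$, so $B_m=0$. Let $q_0,\dots,q_k$ be the orthonormal discrete Chebyshev (Gram) polynomials on $\{1,\dots,m\}$ with uniform weight, $\deg q_a=a$, for $\langle f,g\rangle=\sum_{l=1}^mf(l)g(l)$. Each $q_a$ is determined up to sign.

For $m=3$ one has $q_1=\pm\frac1{\sqrt2}(-1,0,1)$ and $q_2=\pm\frac1{\sqrt6}(1,-2,1)$, and $B=(A_1+A_2,A_2,0)$, so $\langle q_2,B\rangle=\pm\frac1{\sqrt6}(A_1-A_2)$.

**Theorem 2.**

1. There are $C,c>0$ depending only on $k$ with $P(\mathrm d_H(C_k(n)/n,D_{k+1})\ge\varepsilon)\le Ce^{-c\varepsilon^2n}$ for all $n\ge1$, $\varepsilon>0$.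
2. $|\langle q_1,B(n)\rangle-\beta n|=O(1)$ for a constant $\beta$ depending only on $k$ and the sign of $q_1$. The processes $n^{-1/2}\langle q_a,B(\lfloor nt\rfloor)\rangle$, $2\le a\le k$, converge jointly in law to independent Brownian motions with variances per unit time
$$s_a^2=\frac{3a}{(2a-1)\,m(m^2-1)}.$$
3. For $2\le a\le k$, $\limsup_n|\langle q_a,B(n)\rangle|/\sqrt{2n\log\log n}=s_a$ a.s. Also $A_i(n)-\gamma n=O(\sqrt{n\log\log n})$ a.s.
4. $C_k(n)$ is within Hausdorff distance $c_k$ (a constant depending only on $k$) of the polygonal line with vertices $z_i=\big(\sum_{j>i}(m-j)A_j,\sum_{j\le i}jA_j\big)$, $i=0,\dots,k$. So (2) gives the joint Gaussian fluctuations, of exact order $\sqrt n$ if $k\ge2$, of these vertices.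

For $k=2$ the formula gives $s_2^2=\frac6{3\cdot24}=\frac1{12}$; the random walk has variance $\frac12$ per unit time, and $\frac12\cdot\frac16=\frac1{12}$.

**Step 1: $\delta_a$ is a polynomial in $l$ of degree at most $a$.** This identifies the vectors $\delta_a$ of Section 7. By (5), $(L^a)_{ll}$ with $L=E+H-F$ is a signed sum of $(l,l)$ entries of words of length $a$ in $E,H,F$; only words with equally many letters $E$ and $F$, say $e$ of each, contribute. Apply the letters of such a word successively to $\epsilon_l$. In position $j$, the letter $E$ contributes the factor $1$ and moves to $j-1$; $H$ contributes $m+1-2j$; $F$ contributes $j(m-j)$ and moves to $j+1$. We may use these formulas for all $j\in\mathbf Z$ and get the same entry. Indeed, a path that leaves $\{1,\dots,m\}$ and comes back to $l$ either makes the step $m\to m+1$ or returns by the step $0\to1$; both are $F$-steps, with factors $m\cdot0$ and $0\cdot m$, so the extended product is $0$, and the true entry is $0$ as well since $E\epsilon_1=F\epsilon_m=0$. Each position is $l$ plus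 an integer fixed by the word, so the entry is a polynomial in $l$ of degree at most $2e+(a-2e)=a$.

**Step 2: $\delta_a=\pm\|\delta_a\|q_a$.** By Step 1 and (6), $\delta_0,\dots,\delta_{a-1}$ are $a$ nonzero orthogonal elements of the $a$-dimensional space of polynomial functions of degree at most $a-1$ on $\{1,\dots,m\}$, hence a basis of it. So $\delta_a$ is a nonzero polynomial of degree at most $a$ orthogonal to all polynomials of lower degree, which is a multiple of $q_a$.

**Step 3: the martingales in the new coordinates.** Since $w_a(i)=\sum_{l\le i}\delta_a(l)$, exchanging sums and using (2),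
$$\langle\delta_a,B(n)\rangle=\sum_iw_a(i)A_i(n)=n\delta_{1a}+M_a(n)+O(1).\tag{9}$$
For $a=1$ we have $M_1\equiv0$, so $\langle\delta_1,B(n)\rangle=n+O(1)$. Dividing by $\pm\|\delta_1\|$ proves the first claim of Theorem 2(2), with $\beta=\pm\|\delta_1\|^{-1}$.

## 11. The limiting covariance

Let $2\le a,b\le k$ throughout this section. Then $\Delta M_a=\Delta u_a$.

**Step 1: existence of the limit.** By the second formula in (1), the process
$$v_{ab}(K_n)+\sum_{t<n}E[\Delta M_a\Delta M_b\mid K_t]$$
is a martingale. It starts at $0$ and its increments are bounded, so it is $o(n)$ almost surely, by Azuma–Hoeffding and Borel–Cantelli. By Lemma 4, $v_{ab}(K_n)=v_{ab}(\overline{K_n})+\sum_iA_i(n)v_{ab}(R_i)$, so $v_{ab}(K_n)/n\to\gamma\sum_iv_{ab}(R_i)$ almost surely by Theorem 1. Hence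
$$\frac1n\sum_{t<n}E[\Delta M_a\Delta M_b\mid K_t]\ \to\ \Sigma_{ab}:=-\gamma\sum_{i=1}^k\partial_a\partial_b\log\tau_i(x_0)\quad\text{a.s.}\tag{10}$$

**Step 2: a trace formula.** We differentiate (4), which holds near $x_0$, using the third formula of (3) and $\operatorname{tr}(X[Y,Z])=\operatorname{tr}([X,Y]Z)$:
$$\sum_i\partial_a\partial_b\log\tau_i=\tfrac1{2ab}\operatorname{tr}\big(H[L^a,(L^b)_{<0}]\big)=\tfrac1{2ab}\operatorname{tr}\big([H,L^a](L^b)_{<0}\big)=\tfrac1{ab}\sum_{d>0}d\operatorname{tr}\big((L^a)_d(L^b)_{-d}\big).\tag{11}$$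
The last equality uses $[H,L^a]=\sum_d2d(L^a)_d$ and the fact that only opposite diagonals have a product with nonzero trace. At $x_0$ the components $(L^a)_d$ lie in $V_a$, because by (5) they are multiples of the vectors $(\operatorname{ad}F)^{a-d}E^a$. So by Step 3 of Section 7 the sum is $0$ for $a\ne b$.

**Step 3: the traces for $a=b$.** Put $v_r=(\operatorname{ad}F)^rE^a/r!$. By (5), $(L^a)_d=(-1)^{a-d}v_{a-d}$. Let $\beta_r=\operatorname{tr}(v_rv_{2a-r})$ for $0\le r\le 2a$. From $[F,v_r]=(r+1)v_{r+1}$ and invariance,
$$(r+1)\beta_{r+1}=\operatorname{tr}\big([F,v_r]v_{2a-r-1}\big)=-\operatorname{tr}\big(v_r[F,v_{2a-r-1}]\big)=-(2a-r)\beta_r ,$$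
so $\beta_r=(-1)^r\binom{2a}r\beta_0$. Since $(-1)^{a-d}(-1)^{a+d}=1$,
$$\operatorname{tr}\big((L^a)_d(L^a)_{-d}\big)=\beta_{a-d}=(-1)^d\frac{\binom{2a}{a-d}}{\binom{2a}a}\,\beta_a,\qquad\beta_a=\operatorname{tr}\big((L^a)_0^2\big)=a^2\|\delta_a\|^2.\tag{12}$$

**Step 4: a binomial sum.** We evaluate $S=\sum_{d=1}^ad(-1)^d\binom{2a}{a+d}$. First, $\binom{2a-1}{a+d-1}=\frac{a+d}{2a}\binom{2a}{a+d}$ and $\binom{2a-1}{a+d}=\frac{a-d}{2a}\binom{2a}{a+d}$, so
$$d\binom{2a}{a+d}=a\Big[\binom{2a-1}{a+d-1}-\binom{2a-1}{a+d}\Big].$$
Second, for $J\ge1$ Pascal's rule $\binom{2a-1}j=\binom{2a-2}{j-1}+\binom{2a-2}j$ makes the alternating sum telescope: $\sum_{j\ge J}(-1)^j\binom{2a-1}j=(-1)^J\binom{2a-2}{J-1}$. With $j=a+d-1$, $J=a$, the first terms contribute $\sum_d(-1)^d\binom{2a-1}{a+d-1}=-\binom{2a-2}{a-1}$; with $j=a+d$, $J=a+1$, the second ones give $\sum_d(-1)^d\binom{2a-1}{a+d}=-\binom{2a-2}a$. Therefore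
$$S=a\Big[-\binom{2a-2}{a-1}+\binom{2a-2}a\Big]=-\binom{2a-2}{a-1},$$
because $\binom{2a-2}a=\frac{a-1}a\binom{2a-2}{a-1}$.

**Step 5: the covariance.** By (10), (11), (12) and $\binom{2a}{a-d}=\binom{2a}{a+d}$, we have $\Sigma_{aa}=-\gamma\,\|\delta_a\|^2\,S/\binom{2a}a$. Since $\binom{2a}a=\frac{2a(2a-1)}{a^2}\binom{2a-2}{a-1}$, the ratio $-S/\binom{2a}a$ is $\frac a{2(2a-1)}$. With $\gamma=\frac6{m(m^2-1)}$,
$$\Sigma_{ab}=\delta_{ab}\,\gamma\,\frac a{2(2a-1)}\|\delta_a\|^2=\delta_{ab}\,s_a^2\|\delta_a\|^2,\qquad s_a^2=\frac{3a}{(2a-1)m(m^2-1)}>0.\tag{13}$$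

We can test (13) on the six-state chain. For $k=3$, $a=2$ it predicts $\Sigma_{22}=\frac6{3\cdot60}\cdot36=\frac65$. Directly: from $s_2=\frac12(p_1^2+p_2)$, $s_{11}=\frac12(p_1^2-p_2)$, $s_{21}=\frac13(p_1^3-p_3)$ and $s_{211}=p_1s_{21}-s_{22}$ we find $u_2=0,0,1,-1,0,0$ on $\emptyset,1,2,11,21,211$, and $w_2=(3,0,-3)$. The conditional second moments of $\Delta u_2$ from these six states are
$$0,\qquad1,\qquad\tfrac13\cdot2^2+\tfrac23\cdot1=2,\qquad2,\qquad0,\qquad\tfrac13(2^2+0+2^2)=\tfrac83 ,$$
and their average under $\pi=\frac1{20}(3,4,3,3,4,3)$ is $\frac1{20}(4+6+6+8)=\frac65$.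

## 12. Deviation bound, functional limit theorem, iterated logarithm

**Proof of Theorem 2(1).** Solving (7) by Proposition 6(ii) gives $\max_i|A_i(n)-\gamma n|\le C'(1+\max_a|M_a(n)|)$. The vertices $z_i$ are linear in the $A_j$ and become $n\,v_{m-i}$ when every $A_j=\gamma n$, so Lemma 8 yields
$$\mathrm d_H(C_k(n)/n,D_{k+1})\le C_1\,\frac{1+\max_a|M_a(n)|}n$$
with $C_1$ depending only on $k$. If $\varepsilon n\ge2C_1$, the event $\mathrm d_H\ge\varepsilon$ forces $\max_a|M_a(n)|\ge\varepsilon n/C_1-1\ge\varepsilon n/(2C_1)$, and Azuma–Hoeffding bounds its probability by $2k\,e^{-\varepsilon^2n/(8C_1^2c_0^2)}$. If $\varepsilon n<2C_1$, then $\varepsilon^2n\le4C_1^2$ because $n\ge1$, and the claimed bound exceeds $1$ once $C\ge e^{4cC_1^2}$.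

**Proof of Theorem 2(2).** The first claim was shown in Step 3 of Section 10. For the second, $(M_2,\dots,M_k)$ is a vector martingale with bounded increments, and by (10) and (13) its predictable covariation divided by $n$ converges almost surely to the diagonal matrix with entries $s_a^2\|\delta_a\|^2$. So the predictable covariation of $n^{-1/2}(M_a(\lfloor nt\rfloor))_a$ at time $t$ converges to $t$ times this matrix, and the jumps are $O(n^{-1/2})$. By the martingale functional central limit theorem (Ethier–Kurtz, *Markov Processes*, Thm 7.1.4) these processes converge jointly in law to independent Brownian motions with variances $s_a^2\|\delta_a\|^2$ per unit time. By (9) and $\delta_a=\pm\|\delta_a\|q_a$,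
$$n^{-1/2}\langle q_a,B(\lfloor nt\rfloor)\rangle=\pm\|\delta_a\|^{-1}n^{-1/2}M_a(\lfloor nt\rfloor)+O(n^{-1/2})$$
uniformly in $t$, and the claim follows.

**Proof of Theorem 2(3).** For $2\le a\le k$ the martingales $\pm M_a$ have bounded increments, and their predictable variance is asymptotic to $s_a^2\|\delta_a\|^2n$ almost surely, which tends to infinity. Stout's law of the iterated logarithm for martingales (Z. Wahrsch. verw. Geb. 15 (1970)) applies to both signs and gives
$$\limsup_n\frac{|M_a(n)|}{\sqrt{2n\log\log n}}=s_a\|\delta_a\|\quad\text{a.s.}$$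
Dividing (9) by $\|\delta_a\|$ gives the first claim. For the second, (7) and Proposition 6(ii) express $A_i(n)-\gamma n$, up to $O(1)$, as a linear combination of $M_2(n),\dots,M_k(n)$, since $M_1\equiv0$.

**Proof of Theorem 2(4).** The distance bound is Lemma 8. The vertices $z_i$ are linear in the $A_j=B_j-B_{j+1}$, and the map $(A_j)\mapsto(z_0,\dots,z_k)$ is injective, because the differences of successive $x$-coordinates are the numbers $(m-j)A_j$. By (7), Proposition 6(ii) and $M_1\equiv0$, the vector $(A_j(n)-\gamma n)_j$ is, up to $O(1)$, the image of $(M_2(n),\dots,M_k(n))$ under an injective linear map. So $n^{-1/2}\big(z_i-n\,v_{m-i}\big)_{0\le i\le k}$ converges in law to the image, under an injective linear map, of a Gaussian vector whose covariance is diagonal with entries $s_a^2\|\delta_a\|^2>0$. For $k\ge2$ this limit is not zero, so the order $\sqrt n$ is exact. $\blacksquare$
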